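\title{Proper cocycles into tempered representations\\ are not preserved by orbit equivalence}

\begin{abstract}
A countable group has property (P) if it admits a proper $1$-cocycle into an orthogonal representation that is weakly contained in the regular representation. We construct two finitely generated amenable-by-free groups that are orbit equivalent, one with property (P) and one without. Hence (P) is stable neither under measure equivalence nor under passing to ME-subgroups. Both groups contain the lamplighter group $\mathbb Z/2\wr\mathbb F_2$, on which a cocycle of the above kind is either bounded on the lamps or grows exponentially along balls. In one of the two groups the lamps are short central elements of a finitely generated amenable subgroup, which forces linear growth, and this central extension cannot be seen from the orbits.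
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the answer}

All groups are countable and discrete, and Hilbert spaces are real unless the contrary is said. Let $\pi:G\to\mathcal O(K)$ be an orthogonal representation. A \emph{$1$-cocycle} into $\pi$ is a map $c:G\to K$ with $c(gh)=c(g)+\pi(g)c(h)$. This identity says that $g\cdot\xi=\pi(g)\xi+c(g)$ is an action of $G$ by affine isometries, and $\|c(g)\|$ is the distance by which $g$ moves the origin. The cocycle is \emph{proper} if $\{g:\|c(g)\|\le R\}$ is finite for every $R>0$. We call $\pi$ \emph{tempered} if it is weakly contained in the regular representation of $G$ on $\ell^2_{\mathbb R}(G)$; the definition is recalled in Section~\ref{sec:prelim}.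

\begin{definition}
A group has \emph{property (P)} if it admits a proper $1$-cocycle into a tempered representation.
\end{definition}

\begin{definition}
A group $\Lambda$ is an \emph{ME-subgroup} of a group $\Gamma$ if $\Gamma\times\Lambda$ admits a measure preserving action on a standard measure space $(\Omega,m)$ with $m(\Omega)>0$ such that the actions of $\Gamma$ and of $\Lambda$ are free and admit fundamental domains, and the fundamental domain of $\Gamma$ has finite measure. If the action can be chosen so that the fundamental domain of $\Lambda$ has finite measure as well, then $\Gamma$ and $\Lambda$ are \emph{measure equivalent}. The groups are \emph{orbit equivalent} if they admit free probability measure preserving (pmp) actions on the same standard probability space with the same orbits.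
\end{definition}

The following problem comes from the paper of Popa and Vaes \cite{PV}. Suppose that $\Gamma$ has (P).
\begin{enumerate}
\item[(a)] If $\Lambda$ is an ME-subgroup of $\Gamma$, must $\Lambda$ have (P)?
\item[(b)] If $\Lambda$ is measure equivalent to $\Gamma$, must $\Lambda$ have (P)?
\end{enumerate}
Both answers are negative. For groups $A$ and $F$, let $A^{(F)}=\bigoplus_F A$ be the group of finitely supported maps $F\to A$, and let $A\wr F=A^{(F)}\rtimes F$, where $F$ acts by the shift $(g\cdot u)(h)=u(g^{-1}h)$.

\begin{theorem}\label{thm:main}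
Let $F=\mathbb F_2$. There are a finitely generated amenable group $W_0$ and a finitely generated group $\Lambda=V\rtimes F$ with $V$ amenable such that, with $\Gamma=(\mathbb Z/2\times W_0)\wr F$, the following hold.
\begin{enumerate}
\item[(1)] $\Gamma$ has (P).
\item[(2)] $\Lambda$ has an infinite abelian normal subgroup $N$ on which every $1$-cocycle of $\Lambda$ into a tempered representation is bounded; hence $\Lambda$ does not have (P).
\item[(3)] $\Gamma$ and $\Lambda$ are orbit equivalent, hence measure equivalent.
\end{enumerate}
\end{theorem}

A group that is measure equivalent to $\Gamma$ is an ME-subgroup of $\Gamma$. So the theorem answers (a) and (b) at once, even for finitely generated amenable-by-free groups and even for orbit equivalence.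

\subsection{Why one expects the opposite}\label{ss:guess}

Amenable groups have (P), by Lemma~\ref{lem:sum} below. The free group $F=\langle a,b\rangle$ has (P): orient the edges of its Cayley tree from $h$ to $ha$ and from $h$ to $hb$, and let $c(g)$ be the signed sum of the edges on the geodesic from $1$ to $g$. Backtracking cancels, so $c$ is a cocycle; $\|c(g)\|^2$ is the word length of $g$; and $F$ acts freely on the edges with two orbits, so the representation is the sum of two copies of the regular one.

Property (P) passes to subgroups, since restrictions of proper cocycles are proper and restrictions of tempered representations are tempered. A subgroup $\Lambda<\Gamma$ is the simplest ME-subgroup: take $\Omega=\Gamma$ with counting measure and $(\gamma,\lambda)\cdot x=\gamma x\lambda^{-1}$. A point is a fundamental domain for $\Gamma$, and a set of coset representatives is one for $\Lambda$. So (a) asks whether restriction to subgroups has a measured analogue, and there is a natural candidate.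

Let $\Gamma$ and $\Lambda$ act freely on a probability space $(X,\nu)$, preserving $\nu$, with the same orbits; write $*$ for the action of $\Gamma$. Define $\omega(\lambda,x)\in\Gamma$ by $\lambda x=\omega(\lambda,x)*x$. Then $\omega(\lambda\lambda',x)=\omega(\lambda,\lambda'x)\,\omega(\lambda',x)$, and $\lambda\mapsto\omega(\lambda,x)$ is a bijection $\Lambda\to\Gamma$ for each $x$. Given a proper cocycle $c$ of $\Gamma$ into $(\pi,K)$, put
\begin{equation}\label{eq:induced}
(\tilde\pi(\lambda)\xi)(\lambda x)=\pi(\omega(\lambda,x))\,\xi(x),\qquad \tilde c(\lambda)(\lambda x)=c(\omega(\lambda,x)).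
\end{equation}
Then $\tilde\pi$ is an orthogonal representation of $\Lambda$ on $L^2(X,K)$, and $\tilde c$ satisfies the cocycle identity pointwise. If $\pi$ is the regular representation of $\Gamma$, then $\tilde\pi$ is a multiple of the regular representation of $\Lambda$, because it comes from the action $\lambda(x,\gamma)=(\lambda x,\omega(\lambda,x)\gamma)$ on $X\times\Gamma$, for which $X\times\{1\}$ is a fundamental domain. If all the functions $\tilde c(\lambda)$ are square integrable, then $\tilde c$ is proper: $\|c(\omega(\lambda,x))\|\to\infty$ as $\lambda\to\infty$ for every $x$, so $\|\tilde c(\lambda)\|^2=\int_X\|c(\omega(\lambda,x))\|^2\,d\nu(x)\to\infty$ by Fatou's lemma. What is missing is the square integrability of $\tilde c(\lambda)$, and one might guess that this can be repaired by changing $c$. Theorem~\ref{thm:main} shows that it cannot. We return to \eqref{eq:induced} in Section~\ref{sec:remarks}.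

\subsection{The shape of the proof}

Throughout, $F=\langle a,b\rangle$ is the free group, $\Sigma=\{a^{\pm1},b^{\pm1}\}$, and $|g|$ is the word length with respect to $\Sigma$. Let $N=\bigoplus_F\mathbb Z/2$, with generators $e_g$ $(g\in F)$ and the action $h\cdot e_g=e_{hg}$ of $F$, and let $N_r$ be the finite subgroup generated by the $e_g$ with $|g|\le r$. Both $\Gamma$ and $\Lambda$ contain $N\rtimes F=\mathbb Z/2\wr F$, and both have the quotient $W\rtimes F$ by $N$, where $W=\bigoplus_FW_0$. They differ only in the kernel of the map onto $F$: it is $N\times W$ for $\Gamma$ and a central extension $V$ of $W$ by $N$ for $\Lambda$.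

For an affine isometric action, consider the distance from the origin to the set of fixed points of $N_r$. Section~\ref{sec:estimates} contains two estimates for it. If the linear part is tempered, the distance is bounded in $r$ or grows exponentially. If $N$ is central in a finitely generated group in which $e_g$ has length $O(1+|g|)$, it grows at most linearly. The group $\Lambda$ is built in Section~\ref{sec:groups} so that both estimates apply, which gives (2). Section~\ref{sec:gamma} proves (1), with a cocycle for which the growth is exponential. Section~\ref{sec:oe} proves (3): by the Ornstein--Weiss theorem, a central extension of an amenable group splits over the orbit relation of a free action, and the splitting can be made $F$-equivariant.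

\section{Tempered representations and cocycles}\label{sec:prelim}

The \emph{coefficient} of a representation $\pi$ at a vector $\xi$ is the function $g\mapsto\langle\pi(g)\xi,\xi\rangle$. Let $\lambda_G$ be the left regular representation on $\ell^2_{\mathbb R}(G)$, and let $\mathcal C(G)$ be the closure, for pointwise convergence, of the set of finite sums of coefficients of $\lambda_G$. An orthogonal representation $\pi$ of $G$ is \emph{tempered} if all its coefficients lie in $\mathcal C(G)$. This is equivalent to weak containment of the complexification of $\pi$ in the complex regular representation. In one direction, the real part of the coefficient at $\alpha+i\beta$ is the sum of the coefficients at the real vectors $\alpha$ and $\beta$. In the other, weak containment may be tested on a total set of vectors, and real vectors are total in the complexification.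

The set $\mathcal C(G)$ is closed under sums and pointwise limits. Hence it suffices to test a dense set of vectors, and direct sums of tempered representations are tempered. If $H<G$, then $\ell^2_{\mathbb R}(G)=\bigoplus_{Hx}\ell^2_{\mathbb R}(Hx)$ shows that $\lambda_G|_H$ is a multiple of $\lambda_H$; so restriction maps $\mathcal C(G)$ into $\mathcal C(H)$, and restrictions of tempered representations are tempered.

The next lemma is the only consequence of temperedness that the proof of Theorem~\ref{thm:main}(2) needs. For $\pi=\lambda_F$ it is the upper bound in Kesten's theorem.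

\begin{lemma}\label{lem:kesten}
If $\pi$ is a tempered representation of a group containing $F$, then $\big\|\frac14\sum_{s\in\Sigma}\pi(s)\big\|\le\frac{\sqrt3}2$.
\end{lemma}

\begin{proof}
We may restrict $\pi$ to $F$. First let $\pi=\lambda_F$ and $T=\sum_s\lambda_F(s)$, which is self-adjoint. For $f\in\ell^2_{\mathbb R}(F)$, the number $\langle Tf,f\rangle$ is the sum of $2f(h)f(h')$ over the pairs $(h,h')$ with $h'\in\Sigma h$ and $|h'|=|h|+1$. Bound each term by $\frac1{\sqrt3}f(h)^2+\sqrt3f(h')^2$ in absolute value. An element $h\ne1$ occurs three times as the shorter and once as the longer member of a pair, so $f(h)^2$ gets the weight $2\sqrt3$, and $f(1)^2$ gets the weight $4/\sqrt3<2\sqrt3$. Thus $\|T\|\le2\sqrt3$. For tempered $\pi$, approximate the coefficient at $\xi$ by sums of coefficients of $\lambda_F$ at vectors $\eta_1,\dots,\eta_k$. Then $\|\sum_s\pi(s)\xi\|^2=\sum_{s,s'}\langle\pi(s'^{-1}s)\xi,\xi\rangle$ is approximated by $\sum_i\|T\eta_i\|^2\le12\sum_i\|\eta_i\|^2$, and $\sum_i\|\eta_i\|^2$ approximates $\|\xi\|^2$, the value of the coefficient at $1$.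
\end{proof}

Recall that a countable group $H$ is amenable if and only if there are unit vectors $f_n\in\ell^2_{\mathbb R}(H)$ with $\|\lambda_H(h)f_n-f_n\|\to0$ for every $h\in H$, for instance normalized indicator functions of F{\o}lner sets. Finite and abelian groups are amenable, and amenability passes to subgroups, extensions and increasing unions. The tempered representations that we construct all come from the following special case of the theorems of Hulanicki and Fell.

\begin{lemma}\label{lem:perm}
If $G$ acts on a countable set $\mathcal Y$ with amenable stabilizers, then the permutation representation $\pi$ on $\ell^2_{\mathbb R}(\mathcal Y)$ is tempered.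
\end{lemma}

\begin{proof}
Decomposing into orbits, we may take $\mathcal Y=G/H$ with $H$ amenable, and we may test finitely supported vectors $\xi$. Choose a section $\sigma:G/H\to G$ and put $\beta(g,x)=\sigma(gx)^{-1}g\sigma(x)\in H$. Take $f_n\in\ell^2_{\mathbb R}(H)\subset\ell^2_{\mathbb R}(G)$ as above and let $\eta_n=\sum_x\xi(x)\lambda_G(\sigma(x))f_n$. The term of index $x$ is supported on the coset $x$, and $\lambda_G(g)\eta_n=\sum_x\xi(x)\lambda_G(\sigma(gx))\lambda_H(\beta(g,x))f_n$. Therefore
\[
\langle\lambda_G(g)\eta_n,\eta_n\rangle=\sum_x\xi(x)\xi(gx)\langle\lambda_H(\beta(g,x))f_n,f_n\rangle\longrightarrow\sum_x\xi(x)\xi(gx)=\langle\pi(g)\xi,\xi\rangle.\qedhere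
\]
\end{proof}

\begin{lemma}\label{lem:sum}
Let $\rho_n$ be orthogonal representations of $G$ with unit vectors $f_n$ whose coefficients $\psi_n$ vanish at infinity and satisfy $\psi_n\to1$ pointwise. Then $G$ has a proper cocycle into $\bigoplus_n\rho_n$. In particular, an amenable group $A$ has a proper cocycle into $\ell^2_{\mathbb R}(A\times\mathbb N)$, where $A$ acts by left translation on the first factor.
\end{lemma}

\begin{proof}
Write $G$ as an increasing union of finite sets $E_n$. Since $\|\rho_n(g)f_n-f_n\|^2=2-2\psi_n(g)$, we may pass to a subsequence and assume $\|\rho_n(g)f_n-f_n\|\le2^{-n}$ for $g\in E_n$. Then $b(g)=\bigoplus_nn(\rho_n(g)f_n-f_n)$ is square summable for every $g$, and it is a cocycle because each summand is one. Given $R$, fix $n>R$. Outside a finite set we have $\psi_n(g)\le\frac12$, so $\|b(g)\|\ge n>R$. For amenable $A$ take $\rho_n=\lambda_A$ and almost invariant vectors $f_n$; coefficients of $\lambda_A$ vanish at infinity.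
\end{proof}

A finite group of affine isometries has fixed points. The following lemma names the one nearest to the origin. For a finite subgroup $E<G$, let $K^E$ be the space of $\pi(E)$-invariant vectors, $P_E$ the orthogonal projection onto $K^E$, and $\xi_E=|E|^{-1}\sum_{n\in E}c(n)$.

\begin{lemma}\label{lem:finite}
Let $c$ be a cocycle of $G$ into $(\pi,K)$ and let $E\subset E'$ be finite subgroups. Then
\begin{enumerate}
\item[(i)] $c(n)=(1-\pi(n))\xi_E$ for $n\in E$, so that $\|c(n)\|\le2\|\xi_E\|$;
\item[(ii)] $P_E\xi_E=0$;
\item[(iii)] $(1-P_E)\xi_{E'}=\xi_E$, so that $\|\xi_E\|\le\|\xi_{E'}\|$.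
\end{enumerate}
\end{lemma}

\begin{proof}
Averaging $c(nn')=c(n)+\pi(n)c(n')$ over $n'\in E$ gives $\xi_E=c(n)+\pi(n)\xi_E$, which is (i). Since $P_E\pi(n)=P_E$, (i) gives $P_Ec(n)=0$ for $n\in E$, and (ii) follows by averaging. By (i) for $E$ and for $E'$, we have $(1-\pi(n))(\xi_{E'}-\xi_E)=0$ for $n\in E$. So $\xi_{E'}-\xi_E\in K^E$, and $(1-P_E)\xi_{E'}=(1-P_E)\xi_E=\xi_E$ by (ii).
\end{proof}

The fixed points of $E$ form the affine subspace $\xi_E+K^E$, and $\|\xi_E\|$ is its distance from the origin. For a cocycle on a group containing $N$ we write $P_r=P_{N_r}$ and $\xi_r=\xi_{N_r}$. By (i), such a cocycle is bounded on $N=\bigcup_rN_r$ as soon as the nondecreasing sequence $\|\xi_r\|$ is bounded.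

\section{Two estimates for the vectors $\xi_r$}\label{sec:estimates}

\subsection{Spectral gap: bounded or exponential}

Let $G$ be a group containing $F$, and let $c$ be a cocycle into a representation $\pi$ with
\begin{equation}\label{eq:gap}
\Big\|\tfrac14\sum_{s\in\Sigma}\pi(s)\Big\|\le1-\kappa\quad\text{for some }\kappa>0 .
\end{equation}
Writing $\zeta-\frac14\sum_s\pi(s)\zeta=\frac14\sum_s(1-\pi(s))\zeta$, we get
\begin{equation}\label{eq:gap2}
\kappa\|\zeta\|\le\max_{s\in\Sigma}\|(1-\pi(s))\zeta\|\qquad(\zeta\in K).
\end{equation}
Put $C_\Sigma=\max_{s\in\Sigma}\|c(s)\|$. The basic computation is this. Let $E$ be a finite subgroup, $s\in\Sigma$, and let $n\in E$ satisfy $s^{-1}ns\in E$. Expanding $c(n\cdot s)=c(s\cdot s^{-1}ns)$ gives $c(n)+\pi(n)c(s)=c(s)+\pi(s)c(s^{-1}ns)$. By Lemma~\ref{lem:finite}(i), $c(n)=(1-\pi(n))\xi_E$ and $\pi(s)c(s^{-1}ns)=(1-\pi(n))\pi(s)\xi_E$. Hence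
\begin{equation}\label{eq:basic}
(1-\pi(n))\big(c(s)-(1-\pi(s))\xi_E\big)=0\qquad(n\in E\cap sEs^{-1}).
\end{equation}

\begin{example}\label{ex:normal}
Suppose that $F$ normalizes $E$. Then \eqref{eq:basic} says that $c(s)-(1-\pi(s))\xi_E\in K^E$, and $1-P_E$ commutes with $\pi(s)$ and fixes $\xi_E$. Applying $1-P_E$ gives $(1-P_E)c(s)=(1-\pi(s))\xi_E$, and \eqref{eq:gap2} gives $\kappa\|\xi_E\|\le C_\Sigma$. The bound does not depend on $E$.
\end{example}

In $N\rtimes F$ the subgroups $N_j$ are not normalized by $F$, and $P_j$ does not commute with $\pi(s)$. They are normalized up to a shift of the index: from $|sg|\le|g|+1$, applied to $s$ and to $s^{-1}$, we get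
\begin{equation}\label{eq:nested}
N_{j-1}\subset sN_js^{-1}\subset N_{j+1}\qquad(j\ge1,\ s\in\Sigma).
\end{equation}
An average of $L$ consecutive projections therefore commutes with $\pi(s)$ up to an error $1/L$. The price is that the error acts on the vector $\xi_{r+L}$, at a larger scale.

\begin{proposition}\label{prop:gap}
Let $c$ be a cocycle of $N\rtimes F$ into a representation $\pi$ that satisfies \eqref{eq:gap}. Then for all $r,L\ge1$,
\[
\kappa\,\|\xi_r\|\le C_\Sigma+\frac1L\,\|\xi_{r+L}\| .
\]
\end{proposition}

\begin{proof}
Put $R=r+L$ and $\Theta=\frac1L\sum_{j=r}^{R-1}(1-P_j)$, so that $\|\Theta\|\le1$. Fix $s\in\Sigma$.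

The operator $\pi(s)P_j\pi(s)^{-1}$ is the projection onto the vectors invariant under $sN_js^{-1}$. A larger group has fewer invariant vectors, so \eqref{eq:nested} gives $P_{j+1}\le\pi(s)P_j\pi(s)^{-1}\le P_{j-1}$. Summing over $j$, the bounds telescope:
\[
-\tfrac1L(P_{r-1}-P_{R-1})\le\tfrac1L\sum_{j=r}^{R-1}\big(P_j-\pi(s)P_j\pi(s)^{-1}\big)\le\tfrac1L(P_r-P_R).
\]
The middle term is the self-adjoint operator $\pi(s)\Theta\pi(s)^{-1}-\Theta$, and $P_{r-1}-P_{R-1}$ and $P_r-P_R$ are projections. Hence $\|\pi(s)\Theta-\Theta\pi(s)\|\le\frac1L$.

By \eqref{eq:nested}, $N_{R-1}\subset N_R\cap sN_Rs^{-1}$. So \eqref{eq:basic} with $E=N_R$ shows that $\eta=c(s)-(1-\pi(s))\xi_R$ is invariant under $N_{R-1}$, hence under $N_j$ for all $j\le R-1$, and $\Theta\eta=0$. With $\zeta=\Theta\xi_R$ this reads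
\[
\Theta c(s)=\zeta-\Theta\pi(s)\xi_R=(1-\pi(s))\zeta+(\pi(s)\Theta-\Theta\pi(s))\xi_R ,
\]
so that $\|(1-\pi(s))\zeta\|\le C_\Sigma+\frac1L\|\xi_R\|$. The vector $\zeta$ does not depend on $s$, so \eqref{eq:gap2} gives $\kappa\|\zeta\|\le C_\Sigma+\frac1L\|\xi_R\|$. Finally, Lemma~\ref{lem:finite}(iii) gives first $\zeta=\frac1L\sum_{j=r}^{R-1}\xi_j$ and then $(1-P_r)\zeta=\xi_r$. Thus $\|\xi_r\|\le\|\zeta\|$.
\end{proof}

\begin{remark}\label{rem:dichotomy}
Fix $L\ge2/\kappa$ and put $\epsilon_r=\|\xi_r\|-LC_\Sigma$. The proposition gives $\epsilon_{r+L}\ge2\epsilon_r$. So either $\|\xi_r\|\le LC_\Sigma$ for all $r\ge1$, or $\|\xi_r\|$ grows exponentially. The second case occurs (Remark~\ref{rem:exp}), so a second estimate is needed to exclude it.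
\end{remark}

\subsection{Central subgroups with short generators}

Suppose that $N$ lies in a group $G$ with a finite generating set $S$. The bound $\|c(n)\|\le|n|_S\max_{s\in S}\|c(s)\|$ is too weak for us. The ball of radius $r$ in $F$ has $2\cdot3^r-1$ elements, so $N_r$ has $2^{2\cdot3^r-1}$ elements, while at most $(|S|+1)^d$ elements of $G$ have length $\le d$. Some element of $N_r$ thus has length at least a constant times $3^r$, whatever $G$ is. Only the generators $e_g$ of $N_r$ can be short, and short generators do not suffice in general. For $E=(\mathbb Z/2)^k$ acting on $\mathbb R^k$, with the $i$th generator changing the sign of the $i$th coordinate, the cocycle $c(n)=(1-\pi(n))(1,\dots,1)$ has norm $2$ on each generator, but $\|\xi_E\|=\sqrt k$.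

Centrality changes this. In the example, each coordinate axis is the eigenspace $K_\chi$ of a character $\chi$ of $E$ and carries a component of $\xi_E$ of norm $1$. If $E$ is central in $G$, then $G$ preserves each $K_\chi$, and the component of $\xi_E$ in $K_\chi$ is controlled by the components of the vectors $c(s)$ in the same space. These components are orthogonal for different $\chi$, so all characters share the fixed total $\sum_s\|c(s)\|^2$.

\begin{lemma}\label{lem:central}
Let $E$ be a finite central subgroup of $G$ with $n^2=1$ for all $n\in E$. Let $S\subset G$ be finite, and suppose that $E$ is generated by elements each of which is a product of at most $d$ elements of $S$. Then for every cocycle $c$ of $G$ into any orthogonal representation,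
\[
\|\xi_E\|\le\frac d2\,C_S,\qquad C_S=\Big(\sum_{s\in S}\|c(s)\|^2\Big)^{1/2}.
\]
\end{lemma}

\begin{proof}
All characters of $E$ take values in $\{\pm1\}$, so $K=\bigoplus_\chi K_\chi$ is an orthogonal sum of real subspaces, where $\pi(n)=\chi(n)$ on $K_\chi$. Each $K_\chi$ is $G$-invariant because $E$ is central. Write $\zeta_\chi$ for the component of a vector $\zeta$ in $K_\chi$, and $\xi=\xi_E$. For $v\in G$ and $n\in E$, the equality $c(nv)=c(vn)$ and Lemma~\ref{lem:finite}(i) give
\[
(1-\pi(n))c(v)=(1-\pi(v))c(n)=(1-\pi(n))(1-\pi(v))\xi .
\]
Let $\chi\ne1$. Then $\chi(e)=-1$ for one of the given generators $e=s_1\cdots s_k$, with $s_i\in S$ and $k\le d$. Taking $n=e$ and the component in $K_\chi$, where $1-\pi(e)=2$, we get $c(v)_\chi=(1-\pi(v))\xi_\chi$ for all $v\in G$. From $1-\pi(s_1\cdots s_k)=\sum_i\pi(s_1\cdots s_{i-1})(1-\pi(s_i))$ we obtain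
\[
2\|\xi_\chi\|=\|(1-\pi(e))\xi_\chi\|\le\sum_{i=1}^k\|c(s_i)_\chi\|\le d\Big(\sum_{s\in S}\|c(s)_\chi\|^2\Big)^{1/2}.
\]
The component for $\chi=1$ is $P_E\xi=0$. Square and sum over $\chi\ne1$.
\end{proof}

\section{The groups, and the failure of (P) for $\Lambda$}\label{sec:groups}

\subsection{An amenable group in which $N$ is central and $e_g$ is short}

To apply Lemma~\ref{lem:central} to $N_r$ we want a finitely generated group $V_0$ with $N$ central and $e_g$ short. It must be amenable for Sections~\ref{sec:gamma} and~\ref{sec:oe}. We make the $e_g$ commutators $[x,y]=xyx^{-1}y^{-1}$ of involutions $x_q$ indexed by a finitely generated amenable group $Q$, by a rule that is invariant under translation in $Q$. Then $Q$ acts, and all $x_q$ are conjugate to $x_1$ by elements of length $|q|_Q$. We need a different $q$ for each $g\in F$, of length linear in $|g|$, so $Q$ must have exponential growth; with $Q=\mathbb Z$, Lemma~\ref{lem:central} would only give an exponential bound, which does not contradict Remark~\ref{rem:dichotomy}.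

\begin{lemma}\label{lem:V0}
There is a group $V_0$, generated by a finite set $S$ and containing $N$ as a central subgroup, such that $W_0=V_0/N$ is infinite and amenable and each $e_g$ is a product of at most $16|g|+20$ elements of $S$.
\end{lemma}

\begin{proof}
\emph{The index group.} Let $Q=\mathbb Z/2\wr\mathbb Z$, generated by the lamp $\phi$ at $0$ and the shift $t$. For $\varepsilon_0,\dots,\varepsilon_{k-1}\in\{0,1\}$, the element $\phi^{\varepsilon_0}t\,\phi^{\varepsilon_1}t\cdots\phi^{\varepsilon_{k-1}}t$ has image $k$ in $\mathbb Z$, lamp configuration $i\mapsto\varepsilon_i$, and length at most $2k$. These are $2^k$ distinct elements. The sphere of radius $r$ in $F$ has at most $4\cdot3^r\le2^{2r+2}$ elements, so we can choose distinct $q_g\in Q$ $(g\in F)$ of this form with $k=2|g|+2$. Then $|q_g|_Q\le4|g|+4$. The images of the $q_g$ in $\mathbb Z$ are positive, so the elements $q_g$ and $q_g^{-1}$ $(g\in F)$ are pairwise distinct and different from $1$. Define $\tau:Q\to N$ by $\tau(q_g)=\tau(q_g^{-1})=e_g$, and let $\tau$ be trivial elsewhere. Then $\tau(q)=\tau(q^{-1})$ and $\tau(1)$ is trivial.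

\emph{The central extension.} Let $M$ be the group generated by $N$ and symbols $x_q$ $(q\in Q)$, subject to the relations of $N$ and the relations
\[
N\text{ is central},\qquad x_q^2=1,\qquad[x_q,x_{q'}]=\tau(q^{-1}q').
\]
We must show that $N$ does not collapse in $M$, and for this we build a model. Write $N$ additively, fix a total order on $Q$, and let $U=\bigoplus_Q\mathbb Z/2$ with basis $\delta_q$. Let $\beta:U\times U\to N$ be the bilinear map with $\beta(\delta_q,\delta_{q'})=\tau(q^{-1}q')$ for $q>q'$ and $\beta(\delta_q,\delta_{q'})=0$ for $q\le q'$. On $U\times N$ put $(u,n)(u',n')=(u+u',n+n'+\beta(u,u'))$. This law is associative, because in a triple product both bracketings contribute $\beta(u,u')+\beta(u,u'')+\beta(u',u'')$; the identity is $(0,0)$, and the inverse of $(u,n)$ is $(u,n+\beta(u,u))$. The subgroup $0\times N$ is central. The square of $(\delta_q,0)$ is $(0,\beta(\delta_q,\delta_q))=(0,0)$. Comparing the products of $(u,0)$ and $(u',0)$ in the two orders shows that their commutator is $(0,\beta(u,u')-\beta(u',u))$. For $u=\delta_q$, $u'=\delta_{q'}$ this is $\tau(q^{-1}q')$ if $q>q'$,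 it is $-\tau(q'^{-1}q)=\tau(q^{-1}q')$ if $q<q'$, and it is $0=\tau(1)$ if $q=q'$. So $x_q\mapsto(\delta_q,0)$, $n\mapsto(0,n)$ defines a homomorphism $M\to U\times N$. The relations allow us to sort any word, so every element of $M$ can be written $x_{q_1}\cdots x_{q_k}n$ with $q_1<\dots<q_k$ and $n\in N$. This element maps to $(\sum_i\delta_{q_i},n)$, because $\beta(\delta_{q_i},\delta_{q_j})=0$ for $i<j$. Every element of $U\times N$ has this form in exactly one way, so the homomorphism is bijective. Thus $N$ embeds in $M$ as a central subgroup and $M/N=U$.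

\emph{The group $V_0$.} The order on $Q$ is not translation invariant, but the presentation is: $(pq)^{-1}(pq')=q^{-1}q'$. So $Q$ acts on $M$ by $p\cdot x_q=x_{pq}$, trivially on $N$. Let $V_0=M\rtimes Q$. Then $N$ is central in $V_0$, and $W_0=U\rtimes Q=\mathbb Z/2\wr Q$ is infinite and amenable. Let $S=\{x_1,\phi,t,t^{-1}\}$. Since $x_q=qx_1q^{-1}$ and $e_g=[x_1,x_{q_g}]$, the set $S$ generates $V_0$, and $e_g$ is a product of at most $2+2(2|q_g|_Q+1)\le16|g|+20$ elements of $S$.
\end{proof}

\subsection{The groups $\Lambda$ and $\Gamma$}

We now need a group that contains both $V_0$ and $N\rtimes F$, with the same $N$. In such a group the conjugates $hV_0h^{-1}$ $(h\in F)$ all centralize $N$. The simplest choice is to let them commute with one another and to identify the central copy of $n$ in $hV_0h^{-1}$ with $h\cdot n$.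

Let $\tilde V=\bigoplus_{h\in F}V_0$, with embeddings $\iota_h:V_0\to\tilde V$ and the action $f\cdot\iota_h(v)=\iota_{fh}(v)$ of $F$. The subgroup $\bigoplus_hN$ is central in $\tilde V$, and $\iota_h(n)\mapsto h\cdot n$ defines a surjective $F$-equivariant homomorphism $\bigoplus_hN\to N$. Its kernel $D$ is central and $F$-invariant. Put $V=\tilde V/D$, and let $j_h:V_0\to V$ be induced by $\iota_h$. The following facts will be used.
\begin{enumerate}
\item[(V1)] Each $j_h$ is injective, since $\iota_h(V_0)\cap D=\{\iota_h(n):n\in N,\ h\cdot n=1\}$ is trivial. The subgroups $j_h(V_0)$ and $j_{h'}(V_0)$ commute for $h\ne h'$.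
\item[(V2)] Identify $N$ with $j_1(N)$. Since $\iota_h(n)\iota_1(h\cdot n)^{-1}\in D$, we have $j_h(n)=h\cdot n$. So $N$ is the image of $\bigoplus_hN$, it is central in $V$, and $V/N=\tilde V/\bigoplus_hN=W:=\bigoplus_{h\in F}W_0$. In particular $V$ is amenable.
\item[(V3)] $F$ acts on $V$ by $f\cdot j_h(v)=j_{fh}(v)$. On $N$ this is the given action, since $f\cdot j_1(n)=j_f(n)=f\cdot n$, and on $W=V/N$ it induces the shift.
\end{enumerate}
Define
\[
\Lambda=V\rtimes F,\qquad\Gamma=(\mathbb Z/2\times W_0)\wr F=(N\times W)\rtimes F .
\]
We view $V_0=j_1(V_0)$ as a subgroup of $\Lambda$. Since $j_h(v)=hj_1(v)h^{-1}$, the group $\Lambda$ is generated by $S\cup\Sigma$. By (V2) and (V3), $N$ is normal in $\Lambda$, the subgroup generated by $N$ and $F$ is $N\rtimes F$, and $\Lambda/N=W\rtimes F=\Gamma/N$. The group $W_0$ is finitely generated as a quotient of $V_0$, so $\Gamma$ is finitely generated too.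

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $c$ be a cocycle of $\Lambda$ into a tempered representation $\pi$. By Lemma~\ref{lem:kesten}, \eqref{eq:gap} holds with $\kappa=1-\frac{\sqrt3}2$; this is the only use of temperedness. Lemma~\ref{lem:central}, applied to $N_r<V_0$ with $d=16r+20$, gives $\|\xi_r\|\le(8r+10)C_S$. Proposition~\ref{prop:gap}, applied to $N\rtimes F$, then gives
\[
\kappa\|\xi_r\|\le C_\Sigma+\frac{8(r+L)+10}L\,C_S\qquad(r,L\ge1).
\]
Letting $L\to\infty$ yields $\kappa\|\xi_r\|\le C_\Sigma+8C_S$ for all $r\ge1$. By Lemma~\ref{lem:finite}(i), $\|c(n)\|\le2(C_\Sigma+8C_S)/\kappa$ for all $n\in N$. As $N$ is infinite, $c$ is not proper.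
\end{proof}

\section{The wreath product $\Gamma$ has (P)}\label{sec:gamma}

Let $A=\mathbb Z/2\times W_0$ and $B=A^{(F)}$, both amenable, so that $\Gamma=B\rtimes F$ with $(u,g)(u',g')=(u\,(g\cdot u'),gg')$. A proper cocycle must detect three things in $(u,g)$: the element $g$, the support of $u$, and the values of $u$. The values are detected coordinate by coordinate. The tree cocycle of Section~\ref{ss:guess} detects $g$ but vanishes on $B$. To detect the support we follow the wall structures of Cornulier, Stalder and Valette and label each half of the tree by the configuration on the other half.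

\subsection*{Position and support}
The Cayley tree of $F$ has vertex set $F$ and edges $\{h,hs\}$, $s\in\Sigma$, and $F$ acts on it by left multiplication. A \emph{half-space} $H\subset F$ is the vertex set of one of the two components that remain when an open edge is removed. Let $\mathcal W$ be the countable set of pairs $(H,\mu)$ with $H$ a half-space and $\mu\in A^{(H^c)}$. The formula
\[
(u,g)(H,\mu)=\big(gH,\ u|_{gH^c}\,(g\cdot\mu)\big)
\]
defines an action of $\Gamma$ on $\mathcal W$: applying $(u',g')$ and then $(u,g)$ gives the half-space $gg'H$ with the label $u\,(g\cdot u')\,(gg'\cdot\mu)$ on $gg'H^c$, which is the effect of $(u,g)(u',g')$. For $\gamma=(u,g)$ put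
\[
\mathcal S(\gamma)=\{(H,u|_{H^c}):g\in H\}\subset\mathcal W .
\]
For $\gamma'=(u',g')$ we have $(u,g)(H,u'|_{H^c})=(gH,(u\,(g\cdot u'))|_{gH^c})$, and $g'\in H$ if and only if $gg'\in gH$. Hence $\mathcal S(\gamma\gamma')=\gamma\mathcal S(\gamma')$.

For example, if $g=1$ and $u$ is supported at one point $h$, then $\mathcal S(\gamma)\setminus\mathcal S(1)$ consists of the pairs $(H,u|_{H^c})$ with $1\in H$ and $h\notin H$, one for each of the $|h|$ edges between $1$ and $h$. In general, let $T(\gamma)=\{1,g\}\cup\operatorname{supp}u$, and let $\operatorname{hull}(\gamma)$ be the number of edges of the finite subtree spanned by $T(\gamma)$. We have $\mathcal S(1)=\{(H,1):1\in H\}$. A pair $(H,u|_{H^c})$ with $g\in H$ lies outside $\mathcal S(1)$ if and only if $1\notin H$ or $u|_{H^c}\ne1$, that is, if and only if $H^c$ meets $T(\gamma)$. A pair $(H,1)$ with $1\in H$ lies outside $\mathcal S(\gamma)$ if and only if $g\notin H$ or $u|_{H^c}\ne1$, that is, again if and only if $H^c$ meets $T(\gamma)$. Now fix $p\in T(\gamma)$. An edge lies in the subtree spanned by $T(\gamma)$ if and only if both of its half-spaces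 meet $T(\gamma)$, that is, if and only if the complement of its half-space containing $p$ meets $T(\gamma)$. Taking $p=g$ and $p=1$, we see that $\mathcal S(\gamma)\setminus\mathcal S(1)$ and $\mathcal S(1)\setminus\mathcal S(\gamma)$ both have $\operatorname{hull}(\gamma)$ elements. So $c_1(\gamma)=1_{\mathcal S(\gamma)}-1_{\mathcal S(1)}$ lies in $\ell^2_{\mathbb R}(\mathcal W)$, and
\begin{equation}\label{eq:hull}
\|c_1(\gamma)\|^2=2\operatorname{hull}(\gamma).
\end{equation}
It is a cocycle for the permutation representation $\pi_1$, since
\[
c_1(\gamma\gamma')=\big(1_{\gamma\mathcal S(\gamma')}-1_{\gamma\mathcal S(1)}\big)+\big(1_{\mathcal S(\gamma)}-1_{\mathcal S(1)}\big)=\pi_1(\gamma)c_1(\gamma')+c_1(\gamma).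
\]
If $(u,g)$ fixes $(H,\mu)$, then $gH=H$, so $g$ fixes the unique vertex of $H$ that is adjacent to $H^c$, and $g=1$. Thus all stabilizers lie in the amenable group $B$, and $\pi_1$ is tempered by Lemma~\ref{lem:perm}.

\subsection*{Values}
By Lemma~\ref{lem:sum} there is a proper cocycle $b$ of $A$ into the permutation representation $\rho$ on $K_A=\ell^2_{\mathbb R}(A\times\mathbb N)$. Let $\Gamma$ act on $F\times A\times\mathbb N$ by $(u,g)(h,\alpha,i)=(gh,u(gh)\alpha,i)$. This is an action, because $(u\,(g\cdot u'))(gg'h)=u(gg'h)u'(g'h)$. Its stabilizers lie in $B$, so the permutation representation $\pi_2$ is tempered by Lemma~\ref{lem:perm}. On $\ell^2_{\mathbb R}(F\times A\times\mathbb N)=\bigoplus_{h\in F}K_A$ it is given by $(\pi_2(u,g)\zeta)(h)=\rho(u(h))\zeta(g^{-1}h)$. Put $c_2(u,g)(h)=b(u(h))$, which vanishes for $h\notin\operatorname{supp}u$. The identity $b\big(u(h)u'(g^{-1}h)\big)=b(u(h))+\rho(u(h))\,b(u'(g^{-1}h))$ is the cocycle identity for $c_2$ at the coordinate $h$.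

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
The map $c_1\oplus c_2$ is a cocycle into the tempered representation $\pi_1\oplus\pi_2$. Suppose that it has norm at most $R$ at $(u,g)$. By \eqref{eq:hull}, the subtree spanned by $1$, $g$ and $\operatorname{supp}u$ has at most $R^2/2$ edges, so $g$ and $\operatorname{supp}u$ lie in the ball of radius $R^2/2$ of $F$. The bound $\|b(u(h))\|\le R$ leaves finitely many values for each $u(h)$. So only finitely many $(u,g)$ occur.
\end{proof}

\begin{remark}\label{rem:exp}
Let $n\in N_r\subset\Gamma$ be the product of the $e_g$ with $|g|=r\ge1$. The subtree spanned by $T(n)$ is the ball of radius $r$, which has $2\cdot3^r-2$ edges. By \eqref{eq:hull} and Lemma~\ref{lem:finite}(i), $4\|\xi_r\|^2\ge\|c_1(n)\|^2=4(3^r-1)$. So $c_1$ realizes the exponential case of Remark~\ref{rem:dichotomy}.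
\end{remark}

\section{Orbit equivalence of $\Gamma$ and $\Lambda$}\label{sec:oe}

\subsection{From a bijective cocycle to an orbit equivalence}

The groups $\Gamma$ and $\Lambda$ are not isomorphic, since only one has (P). We look instead for a family of bijections $\Gamma\to\Lambda$, indexed by the points of a space on which both groups act, that is multiplicative in the sense of cocycles.

\begin{lemma}\label{lem:theta}
Let $\Gamma$ and $\Lambda$ be countable groups with pmp actions on a standard probability space $Y$, and let $\theta:\Gamma\times Y\to\Lambda$ be a measurable map such that, for all $\gamma,\gamma'\in\Gamma$ and $y\in Y$,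
\begin{enumerate}
\item[(i)] $\theta(\gamma,y)y=\gamma y$;
\item[(ii)] $\theta(\gamma\gamma',y)=\theta(\gamma,\gamma'y)\,\theta(\gamma',y)$;
\item[(iii)] $\theta(\cdot,y):\Gamma\to\Lambda$ is a bijection.
\end{enumerate}
Then $\Gamma$ and $\Lambda$ are orbit equivalent and measure equivalent.
\end{lemma}

\begin{proof}
The actions on $Y$ need not be free, so we add a factor. Let $Z$ be a standard probability space with an everywhere free pmp action of $\Lambda$, for instance the conull invariant set of points of $[0,1]^\Lambda$ with pairwise distinct coordinates. The diagonal action of $\Lambda$ on $(X,\nu)=Y\times Z$ is free and pmp. Put $\gamma*(y,z)=\theta(\gamma,y)\cdot(y,z)$. By (i) the first coordinate of $\gamma'*(y,z)$ is $\gamma'y$, so (ii) gives $\gamma*(\gamma'*x)=(\gamma\gamma')*x$; and (ii) with $\gamma=\gamma'=1$ gives $\theta(1,y)=1$. So $*$ is a measurable action. Each $\gamma$ acts as a bijection that agrees with $\lambda\in\Lambda$ on the set $\{y:\theta(\gamma,y)=\lambda\}\times Z$. These countably many sets partition $X$ and their images are disjoint, so $\gamma$ preserves $\nu$. By (iii),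 $\Gamma*x=\Lambda x$ for all $x$. If $\gamma*(y,z)=(y,z)$, then $\theta(\gamma,y)=1=\theta(1,y)$ by freeness of $\Lambda$, and $\gamma=1$ by (iii). This proves orbit equivalence.

Let $\mathcal R\subset X\times X$ be the common orbit relation, with the measure $m(E)=\int_X\#\{x':(x,x')\in E\}\,d\nu(x)$. The bijection $(x,\lambda)\mapsto(x,\lambda x)$ identifies $(\mathcal R,m)$ with the product of $(X,\nu)$ and $\Lambda$ with counting measure, so it is a standard $\sigma$-finite space. The actions $\lambda(x,x')=(\lambda x,x')$ and $\gamma(x,x')=(x,\gamma*x')$ commute and are free. The first preserves $m$ because $\Lambda$ preserves $\nu$, the second because $\gamma$ permutes each orbit. For $(x,x')\in\mathcal R$ there is a unique $\lambda$ with $\lambda x=x'$ and a unique $\gamma$ with $\gamma*x'=x$. So the diagonal, which has measure $1$, is a fundamental domain for each action.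
\end{proof}

\subsection{Splitting a central extension over an action}

The obstruction to an isomorphism between $V_0$ and $N\times W_0$ is that $V_0\to W_0$ has no homomorphic section: a section would make $V_0$ a direct product of $W_0$ with the abelian group $N$, and $e_g$ could not be a commutator. A section that depends on a point and satisfies the cocycle identity does exist.

\begin{example}
Let $V'$ be the dihedral group of order $8$, generated by involutions $x,x'$ with $z=[x,x']$ central of order $2$, and let $W'=V'/\langle z\rangle=\{1,\bar x,\bar x',\bar x\bar x'\}$. Let $W'$ act on itself by translation, choose the lifts $\sigma=1,x,x',xx'$, and put $\alpha(w,p)=\sigma(wp)\sigma(p)^{-1}$. This lifts $w$, and $\alpha(ww',p)=\alpha(w,w'p)\alpha(w',p)$ because the middle factors $\sigma(w'p)^{-1}\sigma(w'p)$ cancel. At the point $p=1$ we find $\alpha(\bar x,\bar x')\alpha(\bar x',1)=x\cdot x'$, whereas $\alpha(\bar x',\bar x)\alpha(\bar x,1)=(xx'x^{-1})\cdot x=(zx')\cdot x$. The lift of $\bar x'$ is $x'$ at one point and $zx'$ at another, and this absorbs the commutator.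
\end{example}

An infinite group $W_0$ has no invariant probability measure on itself, so we need another space. For amenable groups the Ornstein--Weiss theorem provides it: \emph{if a countably infinite amenable group acts freely and pmp on a standard probability space, then on a conull invariant Borel set the orbits are the orbits of a single Borel automorphism $T$.} A cocycle for an action of $\mathbb Z$ can be prescribed freely on the generator, so lifting is unobstructed.

\begin{lemma}\label{lem:lift}
There are a pmp action of $W_0$ on a standard probability space $X_0$ and a Borel map $\alpha_0:W_0\times X_0\to V_0$ such that $\alpha_0(w,x)$ maps to $w$ in $W_0$, $\alpha_0(1,x)=1$, and $\alpha_0(ww',x)=\alpha_0(w,w'x)\,\alpha_0(w',x)$ for all $w,w',x$.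
\end{lemma}

\begin{proof}
Take an everywhere free pmp action of $W_0$ and pass to a conull invariant Borel set $X_0$ on which the orbits are those of a Borel automorphism $T$. The orbits are infinite, so for each $(w,x)$ there is a unique integer $k(w,x)$ with $wx=T^{k(w,x)}x$. The map $k$ is Borel, $k(1,x)=0$, and uniqueness gives $k(ww',x)=k(w,w'x)+k(w',x)$. Let $w_x\in W_0$ be the unique element with $Tx=w_xx$, and let $\sigma:W_0\to V_0$ be a set-theoretic section. The Borel bijection $\hat T(x,v)=(Tx,\sigma(w_x)v)$ of $X_0\times V_0$ commutes with right multiplication in $V_0$, so $\hat T^k(x,v)=(T^kx,\Phi(k,x)v)$ for a Borel map $\Phi:\mathbb Z\times X_0\to V_0$. From $\hat T^{k+l}=\hat T^k\hat T^l$ we get $\Phi(k+l,x)=\Phi(k,T^lx)\Phi(l,x)$, and $\Phi(0,x)=1$. Put $\alpha_0(w,x)=\Phi(k(w,x),x)$. Then $\alpha_0(1,x)=1$ and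
\[
\alpha_0(ww',x)=\Phi\big(k(w,w'x),T^{k(w',x)}x\big)\,\Phi\big(k(w',x),x\big)=\alpha_0(w,w'x)\,\alpha_0(w',x).
\]
Let $V_0$ act on $X_0$ through $W_0$. The map $(x,v)\mapsto v^{-1}x$ is invariant under $\hat T$, since $\sigma(w_x)^{-1}Tx=x$. Hence $\Phi(k,x)^{-1}T^kx=x$, so $\alpha_0(w,x)x=wx$, and freeness shows that $\alpha_0(w,x)$ maps to $w$.
\end{proof}

\subsection{The equivariant splitting}

The group $W$ is amenable, so the proof of Lemma~\ref{lem:lift} would also apply to $V\to W$. But the lift must be compatible with $F$, and an arbitrary lift is not. The product structure of $V$ gives compatibility: we use the same lift $\alpha_0$ in every coordinate.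

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Let $Y=X_0^F$ with the product measure. Let $W$ act coordinatewise and $F$ by $(fy)_h=y_{f^{-1}h}$. Then $(fwf^{-1}y)_h=w_{f^{-1}h}y_h=((f\cdot w)y)_h$, so these actions combine to a pmp action of $W\rtimes F$. Let $\Gamma$ and $\Lambda$ act on $Y$ through their common quotient $W\rtimes F$. For $w\in W$ and $y\in Y$ put
\[
\alpha(w,y)=\prod_{h\in F}j_h\big(\alpha_0(w_h,y_h)\big)\in V .
\]
The factors commute by (V1), and all but finitely many are trivial because $\alpha_0(1,x)=1$. The element $\alpha(w,y)$ maps to $w$ in $W=V/N$. The cocycle identity in each coordinate together with (V1), and the substitution $h=fk$ together with (V3), give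
\begin{align}
\alpha(ww',y)&=\alpha(w,w'y)\,\alpha(w',y),\label{eq:alpha1}\\
\alpha(f\cdot w,fy)&=\prod_{k\in F}j_{fk}\big(\alpha_0(w_k,y_k)\big)=f\,\alpha(w,y)\,f^{-1}\qquad(f\in F).\label{eq:alpha2}
\end{align}
Write $\gamma\in\Gamma$ uniquely as $\gamma=nwf$ with $n\in N$, $w\in W$, $f\in F$, and define
\[
\theta(nwf,y)=n\,\alpha(w,fy)\,f\in\Lambda .
\]
This map is Borel. We check the conditions of Lemma~\ref{lem:theta}.

(i) The image of $\theta(\gamma,y)$ in $W\rtimes F$ is $wf$, which is the image of $\gamma$.

(ii) Let $\gamma'=n'w'f'$. In $\Gamma$ we have $\gamma\gamma'=n(f\cdot n')\,w(f\cdot w')\,ff'$, and in $Y$ we have $(f\cdot w')ff'y=fw'f'y=f\gamma'y$. By \eqref{eq:alpha1} and then \eqref{eq:alpha2},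
\begin{align*}
\theta(\gamma\gamma',y)&=n(f\cdot n')\,\alpha(w,f\gamma'y)\,\alpha(f\cdot w',ff'y)\,ff'\\
&=n(f\cdot n')\,\alpha(w,f\gamma'y)\,f\,\alpha(w',f'y)\,f' .
\end{align*}
The element $f\cdot n'\in N$ is central in $V$ by (V2), and it equals $fn'f^{-1}$ in $\Lambda$ by (V3). Moving it past $\alpha(w,f\gamma'y)$ and using $(f\cdot n')f=fn'$, we get $n\,\alpha(w,f\gamma'y)f\cdot n'\alpha(w',f'y)f'=\theta(\gamma,\gamma'y)\,\theta(\gamma',y)$.

(iii) Let $vf\in\Lambda$ with $v\in V$, $f\in F$, and let $w$ be the image of $v$ in $W$. If $\theta(n'w'f',y)=vf$, then projecting to $W\rtimes F$ gives $w'=w$ and $f'=f$, and then $n'=v\,\alpha(w,fy)^{-1}$. This element lies in $N$ because it maps to $1$ in $W$. So $vf$ has exactly one preimage.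
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\section{Where induction breaks down}\label{sec:remarks}

Let $X=Y\times Z$ carry the two actions constructed above, let $\omega$ be as in Section~\ref{ss:guess}, so that $\omega(\cdot,(y,z))$ is the inverse of $\theta(\cdot,y)$, and let $c=c_1\oplus c_2$ be the proper cocycle of $\Gamma$ into $\pi=\pi_1\oplus\pi_2$.

\begin{remark}
The induced map $\tilde c$ of \eqref{eq:induced} is not square integrable at some element of $S$. Since $\theta(f,y)=f$, we have $\omega(f,x)=f$ for $f\in F$. The representation $\pi$ is the permutation representation on a countable set $\mathcal Y$ on which $F$ acts freely, because the stabilizers lie in $B$. So $\tilde\pi|_F$ comes from the diagonal action of $F$ on $X\times\mathcal Y$. This action has the fundamental domain $X\times\mathcal Y_0$, where $\mathcal Y_0$ is a set of representatives of the $F$-orbits in $\mathcal Y$, so $\tilde\pi|_F$ is a multiple of $\lambda_F$ and satisfies \eqref{eq:gap}. For $s\in\Sigma$ the function $\tilde c(s)$ is constant. If $\tilde c(s)$ were square integrable for all $s\in S$,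 then by the cocycle identity $\tilde c$ would be a cocycle of $\Lambda$ into $\tilde\pi$. It would be proper by Section~\ref{ss:guess}, and bounded on $N$ by the proof of Theorem~\ref{thm:main}(2), which uses only \eqref{eq:gap}.
\end{remark}

\begin{remark}
Temperedness cannot be dropped from Theorem~\ref{thm:main}(2): $\Lambda$ has a proper cocycle into some orthogonal representation. For $\epsilon>0$ let $\psi_\epsilon(\lambda)=\int_X\exp(-\epsilon\|c(\omega(\lambda,x))\|^2)\,d\nu(x)$. The integrand is bounded, so no integrability problem arises, and dominated convergence shows that $\psi_\epsilon$ vanishes at infinity and that $\psi_\epsilon\to1$ pointwise as $\epsilon\to0$. The function $\psi_\epsilon$ is positive definite. Indeed, given $\lambda_1,\dots,\lambda_k$, put $\gamma_i=\omega(\lambda_i^{-1},x)^{-1}$. Then $\omega(\lambda_i^{-1}\lambda_j,\lambda_j^{-1}x)=\gamma_i^{-1}\gamma_j$ and $\|c(\gamma_i^{-1}\gamma_j)\|=\|c(\gamma_i)-c(\gamma_j)\|$, so by invariance of $\nu$,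
\[
\psi_\epsilon(\lambda_i^{-1}\lambda_j)=\int_X\exp\big(-\epsilon\|c(\gamma_i)-c(\gamma_j)\|^2\big)\,d\nu(x).
\]
The kernel $e^{-\epsilon\|\xi-\eta\|^2}=e^{-\epsilon\|\xi\|^2}e^{-\epsilon\|\eta\|^2}\sum_{l\ge0}\frac{(2\epsilon)^l}{l!}\langle\xi^{\otimes l},\eta^{\otimes l}\rangle$ is symmetric and positive definite. The GNS construction makes $\psi_{1/n}$ the coefficient of a unit vector in an orthogonal representation, and Lemma~\ref{lem:sum} gives the proper cocycle. For it the norms $\|\xi_r\|$ are unbounded and, by Lemma~\ref{lem:central}, grow at most linearly. By Remark~\ref{rem:dichotomy} its linear part violates \eqref{eq:gap}.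
\end{remark}

\begin{thebibliography}{1}

\bibitem{PV}
Sorin Popa and Stefaan Vaes, \emph{Unique Cartan decomposition for II$_1$ factors arising from arbitrary actions of free groups}, arXiv:1111.6951 (2011).

\end{thebibliography}
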